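\title{Quantum symmetry of generalized quadrangles of order $(s,s^2)$}

\begin{abstract}
We prove that the collinearity graph of a finite generalized quadrangle of order $(s,s^2)$ has quantum symmetry if and only if $s=1$. In particular, the orthogonal polar graph $\mathrm{O}^-(6,q)$ has no quantum symmetry for any prime power $q$, which proves a conjecture of Schmidt and Yamashita. The proof makes no assumption on the automorphism group. It studies the functions of four vertices that are invariant under the quantum automorphism group. These functions form a $*$-algebra of block matrices that is closed under cyclic rotation of the four arguments, and the graph has no quantum symmetry exactly when one specific function $\sigma$ lies in this algebra. The geometry of the quadrangle determines the orthogonal projection of $\sigma$ onto the algebra up to one real parameter, and a comparison of ranks forces this parameter to vanish.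
\end{abstract}

\section{Introduction}

Let $X$ be a finite simple graph with vertex set $V$ and adjacency matrix $A$. An automorphism of $X$ is a permutation matrix that commutes with $A$. The entries of this matrix are functions $u_{ij}$ on $\mathrm{Aut}(X)$ with values in $\{0,1\}$, and they satisfy
\begin{equation}\label{eq:def}
u_{ij}=u_{ij}^*=u_{ij}^2,\qquad \sum_{k\in V}u_{ik}=1=\sum_{k\in V}u_{kj}\quad(i,j\in V),\qquad uA=Au,
\end{equation}
where $u=(u_{ij})$. The quantum automorphism group $\mathrm{Aut}^+(X)$, in the sense of Banica, keeps these relations and drops commutativity. It is the compact matrix quantum group given by the universal unital C$^*$-algebra with generators $u_{ij}$ and relations \eqref{eq:def}; we write $\mathcal O(\mathrm{Aut}^+(X))$ for the dense $*$-subalgebra generated by the $u_{ij}$. A matrix of projections whose rows and columns sum to $1$ is called a \emph{magic unitary}. The graph $X$ \emph{has no quantum symmetry} if $\mathcal O(\mathrm{Aut}^+(X))$ is commutative. In that case a character of the algebra sends $u$ to a permutation matrix commuting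 with $A$, the algebra is the algebra of functions on $\mathrm{Aut}(X)$, and $\mathrm{Aut}^+(X)=\mathrm{Aut}(X)$. By universality, $X$ has quantum symmetry as soon as some magic unitary over some unital C$^*$-algebra commutes with $A$ and has two noncommuting entries.

\begin{example}[the $4$-cycle]\label{ex:C4}
Let $X=C_4$ with vertices $1,2,3,4$ in cyclic order. In $M_2(\mathbb C)$ take the projections $p=\left(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\right)$ and $r=\frac12\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)$, which do not commute. Order the vertices as $1,3,2,4$, let $J_2$ be the all-one matrix of size $2$, and put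
\[
u=\begin{pmatrix}P&0\\0&R\end{pmatrix},\qquad P=\begin{pmatrix}p&1-p\\1-p&p\end{pmatrix},\qquad R=\begin{pmatrix}r&1-r\\1-r&r\end{pmatrix}.
\]
In this order $A=\left(\begin{smallmatrix}0&J_2\\J_2&0\end{smallmatrix}\right)$. Since $PJ_2=J_2R$ and $RJ_2=J_2P$ (all four products have every entry equal to $1$), we get $uA=Au$. So $C_4$ has quantum symmetry: the transpositions $(1\,3)$ and $(2\,4)$ move disjoint sets of vertices, and nothing in \eqref{eq:def} forces the projections that switch them on to commute.
\end{example}

For a prime power $q$, let $Q$ be a nondegenerate quadratic form of elliptic type on $\mathbb F_q^6$, so that the maximal subspaces on which $Q$ vanishes have dimension $2$. The vertices of the \emph{orthogonal polar graph} $\mathrm O^-(6,q)$ are the singular points, that is, the $1$-dimensional subspaces on which $Q$ vanishes. Two distinct vertices are adjacent when they are orthogonal for the associated bilinear form, that is, when $Q$ vanishes on the line joining them. Equivalently, $\mathrm O^-(6,q)$ is the graph on the totally isotropic lines of the Hermitian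 unitary polar space in $\mathrm{PG}(3,q^2)$, two lines being adjacent when they meet. These graphs are $3$-transitive: every isomorphism between induced subgraphs on three vertices extends to an automorphism. It is known that $\mathrm O^-(6,2)$ and $\mathrm O^-(6,3)$ have no quantum symmetry, and Schmidt and Yamashita \cite{SY} conjectured that the same holds for every $q>3$. The cases $q=2,3$ suggest this answer, but $3$-transitivity alone cannot prove it: the $4$-cycle is $3$-transitive too.

Our proof uses no automorphism at all, only the incidence geometry behind the graph. A finite \emph{generalized quadrangle of order $(s,t)$}, with $s,t\ge1$, is a finite set of points with a family of subsets called lines such that every line has $s+1$ points, every point is on $t+1$ lines, two distinct points are on at most one common line, and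
\begin{quote}
for every line $\ell$ and every point $p\notin\ell$ there is exactly one point of $\ell$ that is on a common line with $p$.
\end{quote}
This point is denoted by $\mathrm{proj}_\ell(p)$. The \emph{collinearity graph} has the points as vertices, two distinct points being adjacent when they are on a common line.

\begin{theorem}\label{thm:main}
Let $X$ be the collinearity graph of a finite generalized quadrangle of order $(s,s^2)$. If $s\ge2$, then $X$ has no quantum symmetry, that is, $\mathrm{Aut}^+(X)=\mathrm{Aut}(X)$. If $s=1$, then $X$ is the $4$-cycle, which has quantum symmetry.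
\end{theorem}

The singular points and the totally singular lines of an elliptic quadric $Q^-(5,q)$ form a generalized quadrangle of order $(q,q^2)$ \cite[3.1.1--3.1.2]{PT}, and $\mathrm O^-(6,q)$ is its collinearity graph. This gives the conjecture.

\begin{corollary}\label{cor:main}
For every prime power $q$, in particular for every $q>3$, the graph $\mathrm O^-(6,q)$ has no quantum symmetry.
\end{corollary}

Sections \ref{sec:inv} and \ref{sec:e} apply to every graph. They turn the question into finite-dimensional linear algebra: a certain positive semidefinite family of matrices $e=(e_{ac})_{a,c\in V}$ must be shown to vanish for $a\ne c$. Two tools are available. Every identity that holds in the blocks $(a,a)$ of the invariant algebra holds on the range of $e_{ac}$, and a cyclic symmetry identifies entries of different blocks of $e$. Section \ref{sec:gq} collects the geometry, Section \ref{sec:blocks} applies the first tool and already settles $s=2$, Section \ref{sec:d} applies the second tool and reduces $e$ to one number $d$, and Section \ref{sec:rank} shows $d=0$.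

\section{Invariant functions of four vertices}\label{sec:inv}

In this section and the next, $X$ is an arbitrary finite simple graph and $u$ is the universal magic unitary of \eqref{eq:def}. We write $x\sim y$ for adjacent vertices and $x\not\sim y$ for \emph{distinct} nonadjacent vertices, so every pair of vertices is in exactly one of the three symmetric \emph{relations} $=$, $\sim$, $\not\sim$. For a statement $S$, the bracket $[S]$ is $1$ if $S$ holds and $0$ otherwise; for a relation $\alpha$ we write $\alpha(x,y)=[x\,\alpha\,y]$. The symbols $I$, $J$, $\mathbf 1$ denote identity matrices, all-one matrices and all-one vectors, and $J_n$ is the all-one matrix of size $n$.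

If projections $p_j$ of a C$^*$-algebra sum to $1$, then $p_i=p_i(\sum_jp_j)p_i$ gives $\sum_{j\ne i}(p_jp_i)^*(p_jp_i)=0$. This is a sum of positive elements, so $p_jp_i=0$ for $j\ne i$. Thus the entries in one row or one column of $u$ are mutually orthogonal.

\begin{lemma}\label{lem:rel}
We have $u_{ij}u_{kl}=0$ unless $(i,k)$ and $(j,l)$ are in the same relation. Consequently $\alpha(j,l)\,u_{ij}u_{kl}=\alpha(i,k)\,u_{ij}u_{kl}$ for every relation $\alpha$.
\end{lemma}

\begin{proof}
The $(i,l)$ entry of $uA=Au$ reads $\sum_mu_{im}A_{ml}=\sum_mA_{im}u_{ml}$. Multiply it on the left by $u_{ij}$ and on the right by $u_{kl}$. Orthogonality leaves $A_{jl}u_{ij}u_{kl}=A_{ik}u_{ij}u_{kl}$, so the product vanishes if exactly one of the pairs is an edge. It vanishes by orthogonality if exactly one of $i=k$, $j=l$ holds.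
\end{proof}

The lemma controls two \emph{neighboring} factors of a product of generators. Commutativity is a statement about factors that are not neighbors: it says that in $u_{ij}u_{kl}u_{im}$ the outer factors still annihilate each other for $j\ne m$. We need a setting in which such statements can be manipulated.

\begin{definition}
A function $f\colon V^4\to\mathbb C$ is \emph{invariant} if for all $i_1,i_2,i_3,i_4\in V$
\begin{equation}\label{eq:inv}
\sum_{x_1,x_2,x_3,x_4}u_{i_1x_1}u_{i_2x_2}u_{i_3x_3}u_{i_4x_4}\,f(x_1,x_2,x_3,x_4)=f(i_1,i_2,i_3,i_4)\,1 .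
\end{equation}
The vector space of invariant functions is denoted by $\mathcal A$.
\end{definition}

Sending $u$ to the permutation matrix of an automorphism shows that an invariant function is constant on the orbits of $\mathrm{Aut}(X)$ on $V^4$; condition \eqref{eq:inv} is the quantum, and possibly stricter, version of this property. We identify $f$ with the family of matrices
\[
F=(F_{ac})_{a,c\in V},\qquad F_{ac}(x,y)=f(a,x,c,y),
\]
an element of the $*$-algebra $\mathcal B=\bigoplus_{(a,c)\in V^2}M_V(\mathbb C)$ with blockwise product and adjoint. We call $F_{ac}$ the \emph{block} $(a,c)$; it is \emph{diagonal} if $a=c$ and \emph{off-diagonal} otherwise. In this language invariance is an intertwining property.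

\begin{lemma}\label{lem:int}
An element $F\in\mathcal B$ lies in $\mathcal A$ if and only if, for all $i_1,j_1,i_3,j_3\in V$, the matrix $U=(u_{i_1j_1}u_{ik}u_{i_3j_3})_{i,k\in V}$ satisfies $UF_{j_1j_3}=F_{i_1i_3}U$.
\end{lemma}

\begin{proof}
The $(i_2,y)$ entry of $UF_{j_1j_3}=F_{i_1i_3}U$ is
\begin{equation}\label{eq:entry}
\sum_{x_2}u_{i_1j_1}u_{i_2x_2}u_{i_3j_3}\,f(j_1,x_2,j_3,y)=\sum_{i_4}f(i_1,i_2,i_3,i_4)\,u_{i_1j_1}u_{i_4y}u_{i_3j_3}.
\end{equation}
Assume \eqref{eq:inv}. Multiply it on the left by $u_{i_1j_1}$ and on the right by $u_{i_4y}$, and sum over $i_4$. Since $\sum_{i_4}u_{i_4y}=1$, this gives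
\begin{equation}\label{eq:mid}
\sum_{x_2,x_3}u_{i_1j_1}u_{i_2x_2}u_{i_3x_3}\,f(j_1,x_2,x_3,y)=\sum_{i_4}f(i_1,i_2,i_3,i_4)\,u_{i_1j_1}u_{i_4y},
\end{equation}
and multiplication on the right by $u_{i_3j_3}$ gives \eqref{eq:entry}. Conversely, summing \eqref{eq:entry} over $j_3$ gives \eqref{eq:mid}. Multiply \eqref{eq:mid} on the right by $u_{ky}$ and sum over $y$. Since $\sum_yu_{i_4y}u_{ky}=[i_4=k]$, the right side becomes $f(i_1,i_2,i_3,k)u_{i_1j_1}$, and summing over $j_1$ gives \eqref{eq:inv} with $i_4=k$.
\end{proof}

We use the letters $I$, $A$, $J$ also for the elements of $\mathcal B$ all of whose blocks equal $I$, $A$, $J$. For relations $\alpha,\beta$ define $J^\alpha,\Delta_{\alpha\beta}\in\mathcal B$ as follows: $(J^\alpha)_{ac}=\alpha(a,c)J$, and $(\Delta_{\alpha\beta})_{ac}$ is the diagonal projection onto the coordinates $x$ with $a\,\alpha\,x$ and $x\,\beta\,c$. Put $J^{\ne}=J^\sim+J^{\not\sim}$. The \emph{rotation} of $f$ is $f^\rho(x_1,x_2,x_3,x_4)=f(x_2,x_3,x_4,x_1)$.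

\begin{proposition}\label{prop:A}
The space $\mathcal A$ is a unital $*$-subalgebra of $\mathcal B$ and is invariant under rotation. It contains $I$, $A$, $J$, all $J^\alpha$ and all $\Delta_{\alpha\beta}$. If $f\in\mathcal A$, then $\alpha(x_i,x_{i+1})f\in\mathcal A$ for every relation $\alpha$ and every $i$ modulo $4$.
\end{proposition}

\begin{proof}
\emph{Products.} For $F,G\in\mathcal A$, Lemma \ref{lem:int} gives $UF_{j_1j_3}G_{j_1j_3}=F_{i_1i_3}UG_{j_1j_3}=F_{i_1i_3}G_{i_1i_3}U$.

\emph{Rotation.} Let $f\in\mathcal A$, fix $i_2,i_3,i_4$ and put $Z(j)=\sum u_{i_2x_2}u_{i_3x_3}u_{i_4x_4}f(j,x_2,x_3,x_4)$, the sum running over $x_2,x_3,x_4$. Multiplying \eqref{eq:inv} on the left by $u_{i_1j}$ gives $u_{i_1j}Z(j)=f(i_1,i_2,i_3,i_4)u_{i_1j}$. Summing over the row index gives $Z(j)=\sum_{i}f(i,i_2,i_3,i_4)u_{ij}$, and therefore $\sum_jZ(j)u_{i_1j}=f(i_1,i_2,i_3,i_4)1$. This is \eqref{eq:inv} for the function $(y_1,y_2,y_3,y_4)\mapsto f(y_4,y_1,y_2,y_3)$. So $\mathcal A$ is invariant under $\rho^{-1}$, and $\rho=(\rho^{-1})^3$.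

\emph{Adjoints.} Taking adjoints in \eqref{eq:inv} reverses the order of the factors, so $\overline{f(x_4,x_3,x_2,x_1)}$ is invariant. Its rotation is $\overline{f(x_1,x_4,x_3,x_2)}$, which is the function of $F^*$.

\emph{Elements.} The matrix $u$ commutes with $I$, $A$ and $J$, hence so does $U=u_{i_1j_1}\,u\,u_{i_3j_3}$, and $I,A,J\in\mathcal A$ by Lemma \ref{lem:int}. The elements $I$, $A$, $J-I-A$ are the functions $\alpha(x_2,x_4)$, and their rotations are the functions $\alpha(x_1,x_3)$, that is, the $J^\alpha$. For $i=1,2,3$ the factors $u_{i_ix_i}$ and $u_{i_{i+1}x_{i+1}}$ are neighbors in \eqref{eq:inv}, so Lemma \ref{lem:rel} pulls $\alpha(x_i,x_{i+1})$ out of the sum as the value of $\alpha$ at the corresponding row indices; the case $i=4$ follows by rotation. Finally, $\Delta_{\alpha\beta}$ is the function $[x_2=x_4]\,\alpha(x_1,x_2)\,\beta(x_2,x_3)$.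
\end{proof}

Picture $x_1,x_2,x_3,x_4$ at the corners of a square. The proposition lets us impose relations along the four sides at will, and along \emph{one} diagonal to begin with. It does not allow multiplying an arbitrary $f\in\mathcal A$ by $\alpha(x_1,x_3)$: the family $\alpha(a,c)J$ is in $\mathcal A$, but nothing so far says that $\alpha(a,c)I$ is. This is the whole problem. Let
\[
\sigma(x_1,x_2,x_3,x_4)=[x_1=x_3][x_2=x_4],\qquad\text{that is,}\qquad\sigma_{ac}=[a=c]\,I .
\]

\begin{proposition}\label{prop:crit}
The graph $X$ has no quantum symmetry if and only if $\sigma\in\mathcal A$.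
\end{proposition}

\begin{proof}
Let $\sigma\in\mathcal A$. Lemma \ref{lem:int} with $i_1=i_3=i$ and $j_1\ne j_3$ reads $0=U$, so $u_{ij_1}u_{kl}u_{ij_3}=0$ for all $k,l$. Hence $u_{ij}u_{kl}=\sum_mu_{ij}u_{kl}u_{im}=u_{ij}u_{kl}u_{ij}$. The right side is self-adjoint, so $u_{ij}u_{kl}=(u_{ij}u_{kl})^*=u_{kl}u_{ij}$. Conversely, if the generators commute, the entries of $U$ are $u_{i_1j_1}u_{i_3j_3}u_{ik}$. They vanish unless $[i_1=i_3]=[j_1=j_3]$, so $U\sigma_{j_1j_3}=\sigma_{i_1i_3}U$.
\end{proof}

\section{The projection of $\sigma$ onto the invariant algebra}\label{sec:e}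

We know some elements of $\mathcal A$, but not $\mathcal A$ itself, and building $\sigma$ explicitly from the known elements looks hard. Instead we take the element of $\mathcal A$ closest to $\sigma$ and show that it has no room to differ from $\sigma$. Equip $\mathcal B$ with the inner product $\langle F,G\rangle=\operatorname{Tr}(F^*G)=\sum_{V^4}\bar fg$, where $\operatorname{Tr}$ is the sum of the traces of the blocks. Let $E\colon\mathcal B\to\mathcal A$ be the orthogonal projection and put
\[
e=E(\sigma)\in\mathcal A .
\]
By Proposition \ref{prop:crit}, $X$ has no quantum symmetry if and only if $e=\sigma$.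

\begin{proposition}\label{prop:e}
The element $e$ is self-adjoint, positive semidefinite, and commutes with every element of $\mathcal A$. Moreover:
\begin{itemize}
\item[(R)] $e^\rho=e$, that is, $e_{ac}(x,y)=e_{xy}(c,a)$ for all $a,c,x,y$;
\item[(T)] if $F\in\mathcal A$ and $F_{aa}=0$ for all $a$, then $eF=Fe=0$;
\item[(T$'$)] if $F\in\mathcal A$ and $F_{ac}=0$ for all $a\ne c$, then $eF=F$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $G\in\mathcal B$, $G'=G-E(G)\in\mathcal A^\perp$ and $F,H\in\mathcal A$. Then $\langle H,FG'\rangle=\langle F^*H,G'\rangle=0$, $\langle H,G'F\rangle=\langle HF^*,G'\rangle=0$ and $\langle H,G'^*\rangle=\overline{\langle H^*,G'\rangle}=0$, because $\mathcal A$ is a $*$-algebra. Hence $E(FG)=FE(G)$, $E(GF)=E(G)F$ and $E(G^*)=E(G)^*$. The element $\sigma$ is self-adjoint and central in $\mathcal B$, so $e^*=e$ and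
\[
Fe=E(F\sigma)=E(\sigma F)=eF\qquad(F\in\mathcal A).
\]
Under the hypothesis of (T) we have $\sigma F=0$, and under that of (T$'$) we have $\sigma F=F=E(F)$. This proves both.

Suppose that $e$ has an eigenvalue $\lambda<0$. The spectral projection $P$ for $\lambda$ is a polynomial in $e$, so $P\in\mathcal A$ and $0>\lambda\operatorname{Tr}P=\langle e,P\rangle=\langle\sigma,P\rangle=\sum_a\operatorname{Tr}P_{aa}\ge0$, a contradiction.

The rotation is an isometry of $\mathcal B$ that preserves $\mathcal A$, so it commutes with $E$, and it fixes $\sigma$. Thus $e^\rho=e$, which reads $e(a,x,c,y)=e(x,c,y,a)$.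
\end{proof}

Property (T) is a \emph{transfer principle}. If an identity between elements of $\mathcal A$ holds in all diagonal blocks, then it holds on the range of $e_{ac}$ in every off-diagonal block. So the range of $e_{ac}$ is a part of the block $(a,c)$ that $\mathcal A$ cannot tell from a diagonal block, and we want to show that no such part exists. Property (R) links different blocks. Applied to $e_{xx}(a,c)$, and twice to $e_{ac}(x,x)$, it gives
\begin{equation}\label{eq:R}
e_{xx}(a,c)=e_{ac}(x,x)=e_{ca}(x,x)=e_{xx}(c,a).
\end{equation}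

Put $N(x)=\{y:y\sim x\}$, $M(x)=\{y:y\not\sim x\}$, $N_{ac}=N(a)\cap N(c)$ and $M_{ac}=M(a)\cap M(c)$. Let $\Delta_N=\Delta_{\sim\sim}$ and $\Delta_M=\Delta_{\not\sim\not\sim}$; in the block $(a,c)$ they project onto $\mathbb C^{N_{ac}}$ and $\mathbb C^{M_{ac}}$. Let $e^N_{ac}$ and $e^M_{ac}$ be the principal submatrices of $e_{ac}$ on $N_{ac}$ and on $M_{ac}$. They are positive semidefinite.

\begin{lemma}\label{lem:supp}
For $a\ne c$ we have $e_{ac}=e^N_{ac}\oplus e^M_{ac}\oplus0$, and $e^N_{ac}$, $e^M_{ac}$ have all row and column sums $0$. For $a=c$ we have $e_{aa}=1\oplus e^N_{aa}\oplus e^M_{aa}$ on $\{a\}\sqcup N(a)\sqcup M(a)$, and $e^N_{aa}$, $e^M_{aa}$ have all row sums $1$.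
\end{lemma}

\begin{proof}
The nine projections $\Delta_{\alpha\beta}$ sum to $I$ and commute with $e$, so each block of $e$ is a direct sum over their ranges. For $\alpha\ne\beta$ the diagonal blocks of $\Delta_{\alpha\beta}$ vanish, so $e\Delta_{\alpha\beta}=0$ by (T). The projection $\Delta_{==}$ is zero in the off-diagonal blocks and projects onto $\{a\}$ in the block $(a,a)$. This gives the decompositions. By (T), $eJ^{\ne}=0=J^{\ne}e$, so $e_{ac}$ has row and column sums $0$ for $a\ne c$. By (T$'$), $eJ^{=}=J^{=}$, so $e_{aa}$ has row sums $1$. Each direct summand inherits these sums.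
\end{proof}

By \eqref{eq:R}, every entry of $e_{xx}$ is a diagonal entry of a positive semidefinite matrix. So $e_{xx}$ is a symmetric matrix with nonnegative entries and row sums $1$, and the task is to show that it is the identity.

\begin{lemma}\label{lem:red}
If $e_{xx}(a,c)=0$ for all $x$ and all $a\ne c$, then $e=\sigma$ and $X$ has no quantum symmetry. The hypothesis holds if all off-diagonal blocks of $e$ vanish.
\end{lemma}

\begin{proof}
A diagonal matrix with row sums $1$ is the identity, so $e_{xx}=I$. For $a\ne c$ the positive semidefinite matrix $e_{ac}$ has zero diagonal by \eqref{eq:R}, hence trace $0$, hence vanishes. So $e=\sigma$, and Proposition \ref{prop:crit} applies. The last sentence follows from \eqref{eq:R}.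
\end{proof}

\begin{example}[the $5$-cycle and the $4$-cycle]\label{ex:C5}
Let $X=C_5$ on $\mathbb Z/5$. For the adjacent pair $(0,1)$ we have $N_{01}=\emptyset$ and $M_{01}=\{3\}$. For the nonadjacent pair $(0,2)$ we have $N_{02}=\{1\}$ and $M_{02}=\emptyset$. The same holds for all pairs by symmetry. So every off-diagonal block of $e$ lives on one coordinate and has row sum $0$. It vanishes, and $C_5$ has no quantum symmetry by Lemma \ref{lem:red}. For $C_4$ the argument stops at the block $(1,3)$. There $N_{13}=\{2,4\}=N_{11}$, and the block may be a nonzero multiple of $\left(\begin{smallmatrix}1&-1\\-1&1\end{smallmatrix}\right)$. No element of $\mathcal A$ can equal $I$ in the block $(1,1)$ and $0$ in the block $(1,3)$, because these blocks are intertwined by a nonzero matrix $U$: in Example \ref{ex:C4}, $u_{11}u_{22}u_{13}=pr(1-p)\ne0$.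
\end{example}

In a generalized quadrangle the sets $N_{ac}$ and $M_{ac}$ are large, and row sums are far from enough. We need more identities to transfer.

\section{Generalized quadrangles of order $(s,s^2)$}\label{sec:gq}

From now on $X$ is the collinearity graph of a generalized quadrangle of order $(s,s^2)$. For $a\sim c$ the line through $a$ and $c$ is denoted by $ac$.

\begin{lemma}\label{lem:gq}
Let $s\ge1$.
\begin{itemize}
\item[(a)] Three pairwise collinear points lie on one line. The set $N(x)$ is the disjoint union of the $s^2+1$ cliques $\ell\setminus\{x\}$, $\ell\ni x$, each of size $s$, with no edges between different cliques. If $a\sim c$, then $N_{ac}=ac\setminus\{a,c\}$.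
\item[(b)] $|V|=(s+1)(s^3+1)$, $|N(x)|=s(s^2+1)$ and $|M(x)|=s^4$.
\item[(c)] If $a\not\sim c$, then $N_{ac}$ consists of $s^2+1$ pairwise noncollinear points, and $|M_{ac}|=s(s-1)(s^2+1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $x,y,z$ are pairwise collinear and $z\notin xy$, then $z$ is collinear with two points of $xy$, against the uniqueness of $\mathrm{proj}_{xy}(z)$. The other statements follow.

(b) The value of $|N(x)|$ follows from (a). Fix a line $\ell$. Each point off $\ell$ is collinear with exactly one point of $\ell$, and each point of $\ell$ has $s^2\cdot s$ neighbors off $\ell$. So $|V|=(s+1)+(s+1)s^3$, and $|M(x)|=|V|-1-s(s^2+1)=s^4$.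

(c) None of the $s^2+1$ lines through $a$ contains $c$, so each contains exactly one neighbor of $c$, and this point is not $a$. These points form $N_{ac}$ and are pairwise noncollinear by (a). The complement of $M_{ac}$ is $\{a,c\}\sqcup(N(a)\cup N(c))$, so $|M_{ac}|=(s+1)(s^3+1)-2-2s(s^2+1)+(s^2+1)=s^4-s^3+s^2-s$.
\end{proof}

In particular $X$ is connected. The next lemma is where the order $(s,s^2)$ matters: the mean and the second moment of a count match so that its variance is zero.

\begin{lemma}\label{lem:triad}
Three pairwise noncollinear points have exactly $s+1$ common neighbors.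
\end{lemma}

\begin{proof}
Fix $a\not\sim c$, put $O=N_{ac}$ and $Y=M_{ac}$, and let $n_y=|N(y)\cap O|$ for $y\in Y$. We must show $n_y=s+1$. Let $z\in O$. By Lemma \ref{lem:gq}(a), the neighbors of $z$ in $Y$ are the points other than $z$ on the $s^2-1$ lines through $z$ different from $za$ and $zc$. Hence
\[
\sum_{y\in Y}n_y=(s^2+1)(s^2-1)s=(s+1)|Y| .
\]
Two distinct points $z,z'\in O$ are noncollinear and have $s^2+1$ common neighbors, among them $a$ and $c$. A common neighbor $y\sim a$ would lie on both lines $az$ and $az'$, which meet only in $a$; the same holds for $c$. So the other $s^2-1$ common neighbors lie in $Y$, and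
\[
\sum_{y\in Y}n_y(n_y-1)=(s^2+1)s^2(s^2-1)=s(s+1)|Y| .
\]
Therefore $\sum_yn_y^2=(s+1)^2|Y|$ and $\sum_y(n_y-(s+1))^2=|Y|\,(s+1)^2(1-2+1)=0$.
\end{proof}

\section{Constraints on the off-diagonal blocks}\label{sec:blocks}

From now on $s\ge2$. A block of an element $\Delta_MF\Delta_M$ is regarded as a matrix on $M_{ac}$, and likewise for $\Delta_N$. Four kinds of off-diagonal matrices must be controlled: $e^N_{ac}$ and $e^M_{ac}$, each for $a\sim c$ and for $a\not\sim c$.

\subsection*{The near part}

We may not multiply by $[a\not\sim c]$, but the graph induced on $N_{ac}$ has a different shape for each relation between $a$ and $c$, and a polynomial in its adjacency matrix detects the shape.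

\begin{lemma}\label{lem:Phi}
The element $\Phi\in\mathcal B$ with $\Phi_{ac}=[a\not\sim c]\,(\Delta_N)_{ac}$ lies in $\mathcal A$. Consequently $e^N_{ac}=0$ for $a\not\sim c$.
\end{lemma}

\begin{proof}
Let $F=\Delta_N(I+A)\Delta_N\in\mathcal A$. By Lemma \ref{lem:gq}, $F_{ac}$ on $N_{ac}$ is a direct sum of copies of $J_s$ if $a=c$, it is $J_{s-1}$ if $a\sim c$, and it is $I$ if $a\not\sim c$. Since $J_n^2=nJ_n$, the block of $F^2-sF$ is $0$, $-J_{s-1}$ and $(1-s)I$ in these three cases. Hence
\[
\Phi=\frac1{1-s}\bigl(F^2-sF+\Delta_NJ^\sim\Delta_N\bigr)\in\mathcal A .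
\]
The diagonal blocks of $\Phi$ vanish, so $e\Phi=0$ by (T). In a block with $a\not\sim c$ this says $e^N_{ac}=0$.
\end{proof}

For $a\sim c$ the matrix $e^N_{ac}$ has size $s-1$ and lives on $ac\setminus\{a,c\}$. The rest of this section expresses or constrains the far parts in terms of these small matrices.

\subsection*{Two identities for the far part}

The element $\Phi$ imposes a relation on the diagonal $(x_1,x_3)$ of the square while carrying other information. To use it on $M_{ac}$ we conjugate it with the adjacency matrix between $M_{ac}$ and $N_{ac}$. The result counts common neighbors, a quantity symmetric in the four points, so a rotation moves the relation to the other diagonal $(x_2,x_4)$ and leaves everything else unchanged.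

Let $w(x_1,x_2,x_3,x_4)$ be the number of points collinear with each of $x_1,\dots,x_4$, and let $\mu=\prod_{i}[x_i\not\sim x_{i+1}]$, with $i$ modulo $4$. Both functions are rotation invariant, and $\mu(a,y,c,y')=[y,y'\in M_{ac}]$. Put
\[
B=\Delta_MA\Delta_N\in\mathcal A,\qquad W=BB^*\in\mathcal A .
\]
The entry $B_{ac}(y,z)$ is $[y\sim z]$ for $y\in M_{ac}$, $z\in N_{ac}$, so $W$ is the function $w\mu$ and $B\Phi B^*$ is the function $[x_1\not\sim x_3]\,w\mu$. Its rotation is $[x_2\not\sim x_4]\,w\mu$. Subtracting the latter from $W$ gives an element $G\in\mathcal A$, and for $y,y'\in M_{ac}$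
\begin{equation}\label{eq:WG}
W_{ac}(y,y')=w(a,y,c,y'),\qquad G_{ac}(y,y')=w(a,y,c,y')\,[\,y=y'\text{ or }y\sim y'\,].
\end{equation}

\begin{lemma}\label{lem:two}
Let $a\ne c$, and let $A'$ be the adjacency matrix of the graph induced on $M_{ac}$. Then
\begin{equation}\label{eq:two}
W_{ac}\,e^M_{ac}=\bigl((s^2-s)I-sA'\bigr)e^M_{ac},\qquad G_{ac}\,e^M_{ac}=\bigl((s^2+1)I+A'\bigr)e^M_{ac}.
\end{equation}
\end{lemma}

\begin{proof}
We compute the diagonal blocks. Let $y,y'\in M(a)$ and count the common neighbors of $a,y,y'$. If $y=y'$ there are $s^2+1$ by Lemma \ref{lem:gq}(c). If $y\sim y'$, a common neighbor lies on the line $yy'$, which does not contain $a$, so it must be $\mathrm{proj}_{yy'}(a)$; this point differs from $y$ and $y'$, and the count is $1$. If $y\not\sim y'$ the count is $s+1$ by Lemma \ref{lem:triad}. Hence the elements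
\[
W-(s^2-s)\Delta_M+s\Delta_MA\Delta_M-(s+1)\Delta_MJ^{=}\Delta_M,\qquad G-(s^2+1)\Delta_M-\Delta_MA\Delta_M
\]
of $\mathcal A$ vanish in all diagonal blocks; for the first one, the three counts are $(s^2-s)+(s+1)$, $-s+(s+1)$ and $s+1$. By (T) both elements annihilate $e$. In an off-diagonal block the term with $J^{=}$ is zero, and \eqref{eq:two} remains.
\end{proof}

\subsection*{Collinear pairs}

\begin{lemma}\label{lem:col}
Let $a\sim c$, $\ell=ac$, and $\pi(y)=\mathrm{proj}_\ell(y)$ for $y\in M_{ac}$. Then $\pi$ maps $M_{ac}$ onto $N_{ac}=\ell\setminus\{a,c\}$ with fibers of size $s^3$, and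
\begin{equation}\label{eq:col}
e_{ac}(y,y')=s^{-3}\,e_{ac}\bigl(\pi(y),\pi(y')\bigr)\qquad(y,y'\in M_{ac}).
\end{equation}
In particular $|M_{ac}|=(s-1)s^3$ and $\operatorname{rank}e^M_{ac}\le s-2$.
\end{lemma}

\begin{proof}
A point $y\in M_{ac}$ is not on $\ell$, and $\pi(y)\ne a,c$. Conversely, for $z\in\ell\setminus\{a,c\}$, each point $y\sim z$ off $\ell$ has projection $z$, so it is collinear with neither $a$ nor $c$. Thus $\pi^{-1}(z)$ consists of the $s^3$ points other than $z$ on the $s^2$ lines through $z$ different from $\ell$.

A common neighbor of $a,c,y,y'$ is a point of $\ell\setminus\{a,c\}$ collinear with $y$ and $y'$, so $w(a,y,c,y')=[\pi(y)=\pi(y')]$. By \eqref{eq:WG}, $W_{ac}$ is the direct sum of matrices $J_{s^3}$ over the fibers. Two points of $\pi^{-1}(z)$ are collinear exactly when they are on one line through $z$, so $G_{ac}$ is a direct sum of matrices $J_s$, with $s^2$ of them in each fiber. We do not know $A'$ explicitly, so we eliminate it from \eqref{eq:two}: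
\[
H\,e^M_{ac}=(s^2+s)\,e^M_{ac},\qquad H=G_{ac}+\tfrac1sW_{ac}.
\]
On functions constant on the fibers, $H$ acts as the scalar $s+s^2$. The orthogonal complement consists of the functions with sum $0$ on each fiber. It is invariant under the symmetric matrix $H$; on it $W_{ac}=0$, and the eigenvalues of $G_{ac}$ are at most $s<s^2+s$. So the columns of $e^M_{ac}$ are constant on fibers, and by self-adjointness so are the rows: $e^M_{ac}(y,y')=K(\pi(y),\pi(y'))$ for a matrix $K$ on $N_{ac}$.

To find $K$, use $eB=Be$, which reads $e^M_{ac}B_{ac}=B_{ac}e^N_{ac}$ with $B_{ac}(y,z)=[\pi(y)=z]$. The $(y,z)$ entry is $s^3K(\pi(y),z)=e^N_{ac}(\pi(y),z)$. This is \eqref{eq:col}. It can be written $e^M_{ac}=s^{-3}B_{ac}e^N_{ac}B_{ac}^*$, so $\operatorname{rank}e^M_{ac}\le\operatorname{rank}e^N_{ac}$, and the matrix $e^N_{ac}$ of size $s-1$ has $\mathbf 1$ in its kernel by Lemma \ref{lem:supp}.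
\end{proof}

\subsection*{Noncollinear pairs}

Let $a\not\sim c$, and let $\ell$ be a line through a point of $M_{ac}$. Then $a,c\notin\ell$, so $z=\mathrm{proj}_\ell(a)$ and $z'=\mathrm{proj}_\ell(c)$ are defined. The line $\ell$ meets $N_{ac}$ if and only if $z=z'$. We say that $\ell$ \emph{separates} $a$ and $c$ if it meets $M_{ac}$ and $z\ne z'$; then $\ell\cap M_{ac}=\ell\setminus\{z,z'\}$.

\begin{lemma}\label{lem:non}
Let $a\not\sim c$. Each point of $M_{ac}$ is on exactly $s^2-s$ lines that separate $a$ and $c$. For every such line $\ell$ and every $y\in M_{ac}$,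
\begin{equation}\label{eq:non}
\sum_{y'\in\ell\cap M_{ac}}e_{ac}(y',y)=0=\sum_{y'\in\ell\cap M_{ac}}e_{ac}(y,y').
\end{equation}
\end{lemma}

\begin{proof}
A point $y\in M_{ac}$ has $s+1$ neighbors in $N_{ac}$ by Lemma \ref{lem:triad}. They are pairwise noncollinear, so they lie on $s+1$ different lines through $y$. The other $s^2+1-(s+1)=s^2-s$ lines through $y$ are the separating ones.

By Lemma \ref{lem:Phi}, $e^M_{ac}B_{ac}=B_{ac}e^N_{ac}=0$. Taking adjoints gives $B_{ac}^*e^M_{ac}=0$, hence $W_{ac}e^M_{ac}=0$. Now \eqref{eq:two} yields first $A'e^M_{ac}=(s-1)e^M_{ac}$ and then $G_{ac}e^M_{ac}=(s^2+s)e^M_{ac}$.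

Split $A'=C+R$, where $R(y,y')=1$ if $y\sim y'$ and the line $yy'$ is separating, and $C(y,y')=1$ if $y\sim y'$ and $yy'$ meets $N_{ac}$. For $y\sim y'$ the common neighbors of $a,c,y,y'$ are the points of $yy'\cap N_{ac}$, and there is at most one. With the diagonal entries $s+1$ from Lemma \ref{lem:triad}, formula \eqref{eq:WG} gives $G_{ac}=(s+1)I+C$. Hence
\[
Ce^M_{ac}=(s^2-1)e^M_{ac},\qquad Re^M_{ac}=\bigl((s-1)-(s^2-1)\bigr)e^M_{ac}=-(s^2-s)e^M_{ac}.
\]
This is the smallest value an eigenvalue of $R$ can take. Indeed, let $T$ be the incidence matrix of the points of $M_{ac}$ (rows) and the separating lines (columns). The entry $(TT^{*})(y,y')$ counts separating lines through $y$ and $y'$, so $TT^*=(s^2-s)I+R$. Thus $TT^*e^M_{ac}=0$, hence $(T^*e^M_{ac})^*(T^*e^M_{ac})=0$ and $T^*e^M_{ac}=0$. This is the first equality in \eqref{eq:non}, and the adjoint is the second.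
\end{proof}

\begin{example}[the case $s=2$]\label{ex:s2}
Here $X$ has $27$ vertices, and lines have three points. For $a\sim c$ the set $N_{ac}$ is one point, so $e^N_{ac}=0$ because its row sum is $0$, and $e^M_{ac}=0$ by \eqref{eq:col}. For $a\not\sim c$ we have $e^N_{ac}=0$ by Lemma \ref{lem:Phi}. Each of the ten points $y'\in M_{ac}$ is on two separating lines, and such a line $\{y',z,z'\}$ meets $M_{ac}$ only in $y'$, so \eqref{eq:non} says $e_{ac}(y',y)=0$. All off-diagonal blocks vanish, and Lemma \ref{lem:red} proves Theorem \ref{thm:main} for $s=2$. For $s\ge3$ this argument breaks at the first step: for $s=3$, say, the sum conditions allow $e^N_{ac}$ to be any nonnegative multiple of $\left(\begin{smallmatrix}1&-1\\-1&1\end{smallmatrix}\right)$.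
\end{example}

\section{Reduction to one parameter}\label{sec:d}

So far each off-diagonal block was studied alone. We now use rotation to collect the information in the diagonal blocks $e_{xx}$. By Lemma \ref{lem:supp}, an entry $e_{xx}(a,c)$ with $a\ne c$ can be nonzero only if $a,c\in N(x)$ or $a,c\in M(x)$. The first step expresses all these entries through the entries $e_{xx}(z,z')$ with $x,z,z'$ on one line.

\begin{lemma}\label{lem:entries}
Let $x$ be a point.
\begin{itemize}
\item[(a)] If $z\not\sim z'$ in $N(x)$, then $e_{xx}(z,z')=0$.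
\item[(b)] If $p\sim p'$ in $M(x)$ and $z=\mathrm{proj}_{pp'}(x)$, then $e_{xx}(p,p')=s^{-3}e_{zz}(p,p')$.
\item[(c)] If $p\not\sim p'$ in $M(x)$ and $\ell\ni x$ is a line with $z=\mathrm{proj}_\ell(p)\ne z'=\mathrm{proj}_\ell(p')$, then $e_{xx}(p,p')=s^{-3}e_{xx}(z,z')$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By \eqref{eq:R} and Lemma \ref{lem:Phi}, $e_{xx}(z,z')=e^N_{zz'}(x,x)=0$.

(b) We have $x\in M_{pp'}$. By \eqref{eq:R} and \eqref{eq:col}, $e_{xx}(p,p')=e_{pp'}(x,x)=s^{-3}e_{pp'}(z,z)=s^{-3}e_{zz}(p,p')$.

(c) The line $\ell$ separates $p$ and $p'$, and $x\in\ell\setminus\{z,z'\}=\ell\cap M_{pp'}$. Let $S=\ell\setminus\{x,z,z'\}$. By \eqref{eq:R} and \eqref{eq:non},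
\[
e_{xx}(p,p')=e_{pp'}(x,x)=-\sum_{x'\in S}e_{pp'}(x,x').
\]
The gain is that the terms on the right rotate into blocks of \emph{collinear} pairs, where \eqref{eq:col} applies. For $x'\in S$ we have $x\sim x'$, $xx'=\ell$ and $p,p'\in M_{xx'}$. By (R), \eqref{eq:col} and (R) again,
\[
e_{pp'}(x,x')=e_{xx'}(p',p)=s^{-3}e_{xx'}(z',z)=s^{-3}e_{z'z}(x',x).
\]
The matrix $e^N_{z'z}$ lives on $\ell\setminus\{z,z'\}=S\cup\{x\}$ and has column sums $0$, so $-\sum_{x'\in S}e_{z'z}(x',x)=e_{z'z}(x,x)$, and this equals $e_{xx}(z,z')$ by \eqref{eq:R}.
\end{proof}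

The left side in (c) does not depend on $\ell$. Applying (c) to one pair $p,p'$ and two lines therefore compares entries that belong to different lines.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0) -- (4.4,2.2) node[right] {$\ell_1$};
\draw[thick] (0,0) -- (4.4,-2.2) node[right] {$\ell_2$};
\draw[dashed] (1.5,0.75) -- (2.5,0) -- (1.5,-0.75);
\draw[dashed] (3.6,1.8) -- (5.2,0) -- (3.6,-1.8);
\fill (0,0) circle (2pt) node[left] {$x$};
\fill (1.5,0.75) circle (2pt) node[above left] {$z_1$};
\fill (3.6,1.8) circle (2pt) node[above left] {$z_1'$};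
\fill (1.5,-0.75) circle (2pt) node[below left] {$z_2$};
\fill (3.6,-1.8) circle (2pt) node[below left] {$z_2'$};
\fill (2.5,0) circle (2pt) node[right] {$p$};
\fill (5.2,0) circle (2pt) node[right] {$p'$};
\end{tikzpicture}
\caption{Two lines $\ell_1,\ell_2$ through a point $x$ of the quadrangle, and two noncollinear points $p,p'$, neither collinear with $x$. Dashed segments join collinear points: $p$ projects to $z_i$ on $\ell_i$, and $p'$ projects to $z_i'\ne z_i$. No other pairs among the drawn points are collinear, apart from pairs on $\ell_1$ or on $\ell_2$.}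
\label{fig:lines}
\end{figure}

\begin{proposition}\label{prop:d}
There is a real number $d$ such that, for every point $x$,
\begin{itemize}
\item[(a)] $e_{xx}(z,z')=s^3d$ for all $z\sim z'$ in $N(x)$;
\item[(b)] $e^M_{xx}=\beta I+dJ$ on $M(x)$, where $\beta=1-s^4d$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Collinear points $z,z'\in N(x)$ lie on a line through $x$. Let $\ell_1\ne\ell_2$ be lines through $x$, and let $z_i\ne z_i'$ be points of $\ell_i\setminus\{x\}$. We construct $p$ and $p'$ as in Figure \ref{fig:lines}. Since $z_1\not\sim z_2$, these points have $s^2$ common neighbors $p\ne x$. Such a point lies in $M(x)$, since $p\sim x$ would put it on both $\ell_1$ and $\ell_2$, and $\mathrm{proj}_{\ell_i}(p)=z_i$. Fix one such $p$. In the same way the $s^2$ points $p'\ne x$ of $N_{z_1'z_2'}$ lie in $M(x)$ and have $\mathrm{proj}_{\ell_i}(p')=z_i'$; in particular $p'\ne p$. The points $p,z_1',z_2'$ are pairwise noncollinear, so by Lemma \ref{lem:triad} only $s+1$ points of $N_{z_1'z_2'}$ are collinear with $p$. As $s+1<s^2$ for $s\ge2$, we can choose $p'\not\sim p$.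 Lemma \ref{lem:entries}(c) for $\ell_1$ and for $\ell_2$ gives
\[
e_{xx}(z_1,z_1')=s^3e_{xx}(p,p')=e_{xx}(z_2,z_2').
\]
Two pairs on the same line through $x$ are both compared with a pair on another line. So $e_{xx}(z,z')=s^3d_x$ for all $z\sim z'$ in $N(x)$, with a real number $d_x$ depending only on $x$.

Let $z\sim x$. By Lemma \ref{lem:entries}(a), the off-diagonal entries in row $z$ of $e^N_{xx}$ vanish except at the $s-1$ points of $xz\setminus\{x,z\}$. The row sum is $1$, so $e_{xx}(z,z)=1-(s-1)s^3d_x$. By \eqref{eq:R}, $e_{xx}(z,z)=e_{zz}(x,x)=1-(s-1)s^3d_z$. Hence $d_x=d_z$ for $x\sim z$, and since $X$ is connected, all $d_x$ equal one number $d$.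

(b) Let $p\ne p'$ in $M(x)$. If $p\sim p'$, then $p,p'\in N(z)$ for $z=\mathrm{proj}_{pp'}(x)$, and Lemma \ref{lem:entries}(b) with part (a) gives $e_{xx}(p,p')=d$. If $p\not\sim p'$, then $x\in M_{pp'}$ is on one of the $s^2-s>0$ lines separating $p$ and $p'$ (Lemma \ref{lem:non}), and Lemma \ref{lem:entries}(c) gives $e_{xx}(p,p')=d$. So $e^M_{xx}-dJ$ is diagonal, with row sums $1-s^4d$ because $|M(x)|=s^4$.
\end{proof}

\section{The rank argument}\label{sec:rank}

All off-diagonal entries of the matrices $e_{xx}$ are now $0$, $d$ or $s^3d$, so it remains to show $d=0$. The constraints used so far were linear in $e$. A quadratic one comes from applying the transfer principle to $e$ itself: Proposition \ref{prop:d}(b) is an identity in the diagonal blocks between elements of $\mathcal A$. It makes every far block a multiple of a projection, with the same factor $\beta$. Traces are then proportional to ranks, which are integers, and the two kinds of blocks have incompatible sizes.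

\begin{proof}[Proof of Theorem \ref{thm:main}]
Let $s=1$. By Lemma \ref{lem:gq}(b), $X$ has $4$ vertices, each of degree $2$, so $X=C_4$, and Example \ref{ex:C4} applies.

Let $s\ge2$. By Proposition \ref{prop:d}(b), the element $e\Delta_M-\beta\Delta_M-d\,\Delta_MJ^{=}\Delta_M$ of $\mathcal A$ vanishes in all diagonal blocks. By (T) it annihilates $e$, so
\[
(e^M_{ac})^2=\beta\,e^M_{ac}\qquad(a\ne c).
\]
Every nonzero eigenvalue of the self-adjoint matrix $e^M_{ac}$ therefore equals $\beta$, and $\operatorname{Tr}e^M_{ac}=\beta\operatorname{rank}e^M_{ac}$. On the other hand, for $x\in M_{ac}$ we have $a,c\in M(x)$, so $e_{ac}(x,x)=e_{xx}(a,c)=d$ by \eqref{eq:R}, and $\operatorname{Tr}e^M_{ac}=d\,|M_{ac}|$. Take one collinear pair, with rank $r_1$, and one noncollinear pair, with rank $r_2$. Lemmas \ref{lem:col} and \ref{lem:gq}(c) give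
\[
(s-1)s^3\,d=\beta r_1,\qquad s(s-1)(s^2+1)\,d=\beta r_2,\qquad r_1\le s-2 .
\]
Suppose $d\ne0$. Then $\beta\ne0$ and $r_1>0$, and comparing the two equations gives $s^2r_2=(s^2+1)r_1$. Since $s^2$ and $s^2+1$ are coprime, $s^2$ divides $r_1$. This contradicts $0<r_1\le s-2<s^2$. Hence $d=0$.

Now let $x$ be a point and $a\ne c$. The entry $e_{xx}(a,c)$ vanishes by Lemma \ref{lem:supp} unless $a,c\in N(x)$ or $a,c\in M(x)$. In the first case it is $0$ or $s^3d=0$ by Lemma \ref{lem:entries}(a) and Proposition \ref{prop:d}(a), and in the second case it is $d=0$. By Lemma \ref{lem:red}, $e=\sigma$ and $X$ has no quantum symmetry.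
\end{proof}

\begin{remark}[the hypotheses]
The bound $s\ge2$ enters first in Lemma \ref{lem:Phi}, through the division by $1-s$. For $s=1$ the graphs induced on $N_{aa}$ and on $N_{ac}$ with $a\not\sim c$ are both edgeless, and Example \ref{ex:C5} shows that this failure is real. The bound is used again for $s+1<s^2$, for $d_x=d_z$ and for $s^2-s>0$ in Proposition \ref{prop:d}.

The order $(s,s^2)$ enters through Lemma \ref{lem:triad}, which makes $W_{aa}$ a combination of $I$, $A$ and $J$ and so produces the first identity in \eqref{eq:two}; it also gives the counts in Lemma \ref{lem:non} and the choice of $p'$ in Proposition \ref{prop:d}. Some restriction on the order is necessary. The cells of an $n\times n$ grid, with the rows and columns as lines, form a generalized quadrangle of order $(n-1,1)$ with adjacency matrix $(J-I)\otimes I+I\otimes(J-I)$. For $n\ge4$ let $u'$ be the magic unitary of size $n$ with diagonal blocks $P$, $R$ from Example \ref{ex:C4} and $I_{n-4}$. Like every magic unitary it commutes with $J$, so $u'\otimes I$ is a magic unitary with noncommuting entries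 that commutes with the adjacency matrix.

No automorphism of the quadrangle is used, so the theorem applies to every generalized quadrangle of order $(s,s^2)$ with $s\ge2$, classical or not, and Corollary \ref{cor:main} includes the cases $q=2,3$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{PT}
Payne and Thas, \emph{Finite Generalized Quadrangles}.

\bibitem{SY}
Simon Schmidt and Makoto Yamashita, \emph{Quantum symmetry of $3$-transitive graphs}, arXiv:2508.02562 (2025).

\end{thebibliography}
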